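# A projection supported on one annulus, and the spectrum of $L^1(\mathbb Q_p\rtimes\mathbb Z)$

## 1. The projection $e=m_0-m_1$ and its translates

Fix a prime $p$ and write $N=\mathbb Q_p$, an additive group. For $k\in\mathbb Z$ let
$$m_k=p^{-k}\,1_{p^{-k}\mathbb Z_p}\in L^1(N),$$
where Haar measure on $N$ gives $\mathbb Z_p$ measure $1$. Since $p^{-k}\mathbb Z_p$ has measure $p^k$, this is the uniform probability density on $p^{-k}\mathbb Z_p$; larger $k$ means a larger subgroup. Products in these notes are convolutions, so $m_km_l=m_{\max(k,l)}$. The object on which everything turns is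
$$e=m_0-m_1 .$$
It satisfies $e^2=m_0-m_1-m_1+m_1=e$ and $e^*=e$, where $\varphi^*(b)=\overline{\varphi(-b)}$. For $p=2$ it is the function equal to $\tfrac12$ on $\mathbb Z_2$, to $-\tfrac12$ on $\tfrac12\mathbb Z_2\setminus\mathbb Z_2$, and to $0$ elsewhere.

The Fourier transform shows what $e$ is. Let $\psi$ be a character of $\mathbb Q_p$ with kernel $\mathbb Z_p$, for instance $\psi(b)=e^{2\pi i r}$ where $r\in\mathbb Z[1/p]$ and $b-r\in\mathbb Z_p$. Put $\hat\varphi(\xi)=\int_N\varphi(b)\psi(\xi b)\,db$ for $\xi\in\mathbb Q_p$. We recall that every character of the group $\mathbb Q_p$ has the form $b\mapsto\psi(\xi b)$ with a unique $\xi$, so the characters (nonzero multiplicative linear functionals) of the algebra $L^1(N)$ are exactly $\varphi\mapsto\hat\varphi(\xi)$; that $\varphi\mapsto\hat\varphi$ is injective; and that $\widehat{\varphi^*}=\overline{\hat\varphi}$. The average of $\psi(\xi b)$ over $b\in p^{-k}\mathbb Z_p$ is $1$ if $\xi p^{-k}\mathbb Z_p\subset\mathbb Z_p$ and $0$ otherwise, so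
$$\hat m_k=1_{p^k\mathbb Z_p},\qquad \hat e=1_{\mathbb Z_p}-1_{p\mathbb Z_p}=1_{\mathbb Z_p^\times}.$$
So $e$ is the projection onto one annulus of the dual group.

Now let the dilations act. Let $G=\mathbb Q_p\rtimes\mathbb Z$, where the generator $t$ of $\mathbb Z$ acts by $tbt^{-1}=pb$. Equivalently, $G$ is the group of maps $x\mapsto p^nx+b$. Fix a left Haar measure on $G$, with modular function $\Delta$, and let $A=L^1(G)$ with convolution and the involution $f^*(x)=\Delta(x^{-1})\overline{f(x^{-1})}$. We regard $A$ as a closed two-sided $*$-ideal in the algebra $M(G)$ of finite measures with $\mu^*(S)=\overline{\mu(S^{-1})}$; the involution on $A$ is the restriction of this one. The norm is total variation, and $\delta_x$ is the point mass at $x$.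

Since $N$ is open in $G$, $L^1(N)$ is a closed $*$-subalgebra of $A$. Since $G=\bigsqcup_n Nt^n$, every $f\in A$ is uniquely
$$f=\sum_{n\in\mathbb Z}\varphi_n\delta_{t^n},\qquad \varphi_n\in L^1(N),\qquad \|f\|=\sum_n\|\varphi_n\|_1 . \tag{1}$$
Let $\alpha$ be push-forward of measures on $N$ under $b\mapsto pb$. Then $\delta_t\varphi\,\delta_t^{-1}=\alpha(\varphi)$, so
$$(\varphi\delta_{t^n})(\varphi'\delta_{t^m})=\varphi\,\alpha^n(\varphi')\,\delta_{t^{n+m}},\qquad (\varphi\delta_{t^n})^*=\alpha^{-n}(\varphi^*)\,\delta_{t^{-n}},\qquad \widehat{\alpha(\varphi)}(\xi)=\hat\varphi(p\xi). \tag{2}$$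
In particular $\alpha(m_k)=m_{k-1}$. The translates of $e$ are
$$e_n=\delta_{t^n}e\,\delta_{t^{-n}}=\alpha^n(e)=m_{-n}-m_{1-n},\qquad \hat e_n=1_{p^{-n}\mathbb Z_p^\times}. \tag{3}$$
The annuli $p^{-n}\mathbb Z_p^\times$ are pairwise disjoint, they fill $\mathbb Q_p\setminus\{0\}$, and the dilation group permutes them simply transitively. Hence the $e_n$ are self-adjoint idempotents with $e_ne_m=0$ for $n\ne m$, and $\|e_n\|\le2$.

Two consequences show what $e$ is for. First, for $f$ as in (1), $e\varphi_n\delta_{t^n}e=\varphi_n\,e\,e_n\,\delta_{t^n}$ vanishes for $n\neq0$, so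
$$efe=e\varphi_0,\qquad eAe=eL^1(N)\ \text{ is commutative.}\tag{4}$$
Second, as we shall see, the only thing left of $A$ after $e$ is killed is the group algebra $\ell^1(\mathbb Z)$. So $A$ is described by two commutative algebras. We shall use this to decide a question about spectra.

We record the characters of the corner. If $\chi$ is a character of $eL^1(N)$, then $\varphi\mapsto\chi(e\varphi)$ is a character of $L^1(N)$ (it is multiplicative because $e\varphi\,e\varphi'=e\varphi\varphi'$, and its value at $e$ is $\chi(e)=1$), so it is $\varphi\mapsto\hat\varphi(u)$ for some $u\in\mathbb Q_p$. From $\hat e(u)=1$ we get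
$$\chi(e\varphi)=\hat\varphi(u)\quad\text{with } u\in\mathbb Z_p^\times. \tag{5}$$

## 2. Hermitian algebras and the statement about $\mathbb Q_p\rtimes\mathbb Z$

For a Banach algebra $A$ let $A^+=A\oplus\mathbb C1$ be its unitization, and let $\operatorname{sp}(a)$ be the set of $\lambda\in\mathbb C$ for which $a-\lambda$ is not invertible in $A^+$.

**Definition.** A Banach $*$-algebra $A$ is *Hermitian* if $\operatorname{sp}(a)\subset\mathbb R$ for every $a=a^*\in A$. A locally compact group $G$ is *Hermitian* if $L^1(G)$ is.

The algebra $M_m(\mathbb C)$ is Hermitian: this is the reality of eigenvalues of Hermitian matrices. The algebra $\mathbb C\oplus\mathbb C$ with $(a,b)^*=(\bar b,\bar a)$ is not: the element $(i,-i)$ is self-adjoint, and its spectrum contains $\pm i$. Here the character $(a,b)\mapsto a$ does not respect the involution.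

**Theorem A.** For every prime $p$, the group $\mathbb Q_p\rtimes\mathbb Z$ is Hermitian; that is, $L^1(\mathbb Q_p\rtimes\mathbb Z)$ is Hermitian.

The question comes from Max Carter, "Weighted Orlicz $*$-algebras on locally elliptic groups", arXiv:2503.20735 (2025), which notes that it appears to be an open question whether this group, a non-unimodular totally disconnected locally compact group, is Hermitian.

We shall also prove a classification of the simple modules (Theorem B) and a criterion for semidirect products (Theorem C), with two corollaries. The textbook facts used throughout are these: in a unital Banach algebra a proper left ideal lies in a maximal left ideal, and maximal left ideals are closed; a maximal ideal of a unital commutative Banach algebra is the kernel of a character (Gelfand–Mazur), and an element is invertible if and only if no character vanishes on it.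

## 3. Abelian groups, and the matrices inside $A$

If $\Gamma$ is a locally compact abelian group, the characters of $L^1(\Gamma)$ are $g\mapsto\int g\,\xi$ with $\xi\in\hat\Gamma$, and they satisfy $\xi(g^*)=\overline{\xi(g)}$. The characters of $L^1(\Gamma)^+$ are their unital extensions and the one that kills $L^1(\Gamma)$. So for $g=g^*$ the spectrum consists of real numbers: abelian groups are Hermitian. For $\Gamma=\mathbb Z$ the characters of $\ell^1(\mathbb Z)$ are the evaluations of $\sum c_nz^n$ at $z\in\mathbb T$.

Next we compute one noncommutative element by hand. In $A$ put $x=\delta_te=e_1\delta_t$ and $s=x+x^*$, where $x^*=e\,\delta_{t^{-1}}$. Then $x^*x=e$ and $xx^*=e_1$, while $x^2=\delta_te\,\delta_te=e_1\delta_te_1\delta_t=e_1e_2\delta_{t^2}=0$. So $s^2=e+e_1$. Moreover $xe=x$, $xe_1=\delta_tee_1=0$, $x^*e=e\,e_{-1}\delta_{t^{-1}}=0$ and $x^*e_1=e\,e_0\delta_{t^{-1}}=x^*$, hence $s^3=s$ and $\operatorname{sp}(s)\subset\{0,1,-1\}$.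

This is the matrix $\begin{pmatrix}0&1\\1&0\end{pmatrix}$ in disguise. In general, put $E_{jk}=\delta_{t^j}e\,\delta_{t^{-k}}$. Then $E_{jk}E_{k'l}=\delta_{t^j}\,e\,e_{k'-k}\,\delta_{t^{k'-k}}\delta_{t^{-l}}$, which is $0$ for $k\ne k'$ and $E_{jl}$ for $k=k'$; also $E_{jk}^*=E_{kj}$. These are matrix units. With coefficients in the corner we get more. Let
$$Q_R=\sum_{|n|\le R}e_n=m_{-R}-m_{R+1}\qquad(\text{the sum telescopes}).\tag{6}$$
For $a\in Q_RAQ_R$ the elements $a_{jk}=e\,\delta_{t^{-j}}a\,\delta_{t^k}e$, $|j|,|k|\le R$, lie in $eAe=eL^1(N)$, and $a=\sum_{j,k}\delta_{t^j}a_{jk}\delta_{t^{-k}}$. Since $\sum_k\delta_{t^k}e\,\delta_{t^{-k}}=Q_R$, the map $a\mapsto(a_{jk})$ is a $*$-isomorphism $Q_RAQ_R\cong M_{2R+1}(eL^1(N))$.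

**Lemma 1.** Let $C$ be a commutative unital Banach algebra with an involution which all characters of $C$ preserve. If $S=S^*\in M_m(C)$, then every $\lambda$ for which $S-\lambda$ is not invertible in $M_m(C)$ is real.

*Proof.* By the adjugate formula, $S-\lambda$ is invertible in $M_m(C)$ if and only if $\det(S-\lambda)$ is invertible in $C$, that is, if and only if $\det(\chi(S)-\lambda)\ne0$ for all characters $\chi$, with $\chi$ applied entrywise. Each $\chi(S)$ is a Hermitian complex matrix, so its eigenvalues are real. $\square$

By (5) the algebra $eL^1(N)$ satisfies the hypothesis. If $a=a^*\in Q_RAQ_R$ and $\lambda\notin\mathbb R$, then $a-\lambda Q_R$ has an inverse $b$ in $Q_RAQ_R$, and $b-\lambda^{-1}(1-Q_R)$ is an inverse of $a-\lambda$ in $A^+$. So every self-adjoint element of $\bigcup_RQ_RAQ_R$ has real spectrum.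

## 4. Passing to the limit in $Q_RfQ_R$, and where it stops

A sensible first plan is to let $R\to\infty$. It starts well. For $\varphi\in L^1(N)$,
$$\int_N\varphi=0\ \Longrightarrow\ Q_R\varphi\to\varphi\quad(R\to\infty). \tag{7}$$
Indeed $m_{-R}\varphi\to\varphi$, because $m_{-R}$ is the uniform density on the shrinking subgroup $p^R\mathbb Z_p$. And $m_{R+1}\varphi\to0$: if $\varphi$ is supported in the subgroup $p^{-R-1}\mathbb Z_p$, then $m_{R+1}\varphi=(\int\varphi)m_{R+1}=0$. Functions of compact support and mean $0$ are dense among functions of mean $0$ (restrict $\varphi$ to $p^{-j}\mathbb Z_p$, and subtract $m_0$ times the integral of the restriction), and $\|m_{R+1}\|=1$, so this suffices. In the same way $\varphi\,\alpha^n(Q_R)\to\varphi$ for each fixed $n$, because $\alpha^n(Q_R)=m_{-R-n}-m_{R+1-n}$. Put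
$$J=\Big\{\sum\varphi_n\delta_{t^n}\in A:\ \hat\varphi_n(0)=0\text{ for all }n\Big\}.$$
For $f\in J$ we get $Q_Rf\to f$ and $fQ_R=\sum_n\varphi_n\alpha^n(Q_R)\delta_{t^n}\to f$, by dominated convergence of the sum over $n$ with $\|Q_R\|\le2$. Since $\|Q_RfQ_R-f\|\le\|Q_R\|\,\|fQ_R-f\|+\|Q_Rf-f\|$, also $a_R:=Q_RfQ_R\to f$. So a self-adjoint $f\in J$ is a limit of self-adjoint elements $a_R$ with real spectrum.

Here the plan stops. To conclude that $f-\lambda$ is invertible for $\lambda\notin\mathbb R$, one would want $\|f-a_R\|\,\|(a_R-\lambda)^{-1}\|<1$ for some $R$; a bound on $\|(a_R-\lambda)^{-1}\|$ uniform in $R$ would do. Under every $*$-representation on a Hilbert space the inverse has norm at most $1/|\operatorname{Im}\lambda|$. But this is an operator norm, and we need the norm of $A$. On the corners $Q_RAQ_R$ a bound on operator norms gives no bound in $A$ that is uniform in $R$. Take the self-adjoint element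
$$u_R=\sum_{|j|\le R}(-1)^je_j,\qquad u_R^2=Q_R .$$
Every $*$-representation sends $u_R$ to an operator of norm at most $1$, because its square is a projection. By (3),
$$u_R=2\sum_{j=-R}^{R-1}(-1)^jm_{-j}+(-1)^Rm_{-R}+(-1)^{R+1}m_{R+1}.$$
For $-R\le i\le R-1$ look at the shell $p^i\mathbb Z_p^\times$, of measure $p^{-i}(1-\frac1p)$. There $m_{-j}=p^j$ if $j\le i$ and $m_{-j}=0$ if $j>i$. So $(-1)^iu_R$ takes the value $2p^i-2p^{i-1}+2p^{i-2}-\dots\pm2p^{-R}\mp p^{-R-1}$ on the shell. Group the terms after the first two in pairs; as the terms decrease in size, this value is at least $2(p^i-p^{i-1})$. (If the last doubled term has a minus sign, all doubled terms pair off and $+p^{-R-1}$ is left. If it has a plus sign, it is combined with $-p^{-R-1}$; when there is only one doubled term, $2p^i-p^{i-1}\ge2(p^i-p^{i-1})$.) Each of the $2R$ shells therefore contributes at least $2(1-\frac1p)^2$ to the norm, and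
$$\|u_R\|\ \ge\ 4R\,(1-\tfrac1p)^2\ \ge\ R .$$
So the Hilbert space estimate cannot simply be carried over to $A$. We need an argument that never compares the two norms.

## 5. A nonreal spectral value is an eigenvalue in a simple module

Instead of estimating an inverse, we turn its absence into an eigenvector.

**Definition.** A *simple* module over an algebra $A$ is a module $E$ with $AE\neq0$ and no submodules except $0$ and $E$.

For example, $\mathbb C^m$ is a simple $M_m(\mathbb C)$-module. If $E$ is simple and $0\ne v\in E$, then
$$Av=E. \tag{8}$$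
Indeed $\{v:Av=0\}$ is a submodule and is not $E$, so it is $0$; hence $Av$ is a nonzero submodule.

**Lemma 2.** Let $A$ be a Banach $*$-algebra and $f=f^*\in A$ with $\operatorname{sp}(f)\not\subset\mathbb R$. Then there are $\lambda\in\mathbb C\setminus\mathbb R$, a simple $A$-module $E$ that is a Banach space with continuous action $A\times E\to E$, and $0\neq v_0\in E$ with $fv_0=\lambda v_0$.

*Proof.* Let $\lambda\in\operatorname{sp}(f)\setminus\mathbb R$. If $f-\lambda$ is left invertible in $A^+$, then it is not right invertible. Since $(f-\lambda)c=1$ is equivalent to $c^*(f-\bar\lambda)=1$, in that case $f-\bar\lambda$ is not left invertible. So, after replacing $\lambda$ by $\bar\lambda$ if necessary, $f-\lambda$ is not left invertible. Then $A^+(f-\lambda)$ is a proper left ideal and lies in a maximal left ideal $L$ of $A^+$, which is closed. Put $E=A^+/L$ and $v_0=1+L$. Since $f-\lambda\in L$, we have $fv_0=\lambda v_0$, and this is nonzero because $v_0\ne0$ and $\lambda\neq0$. Thus $AE\ne0$. Every $A$-submodule is an $A^+$-submodule, because $A^+=A+\mathbb C1$, and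 by maximality of $L$ there are no $A^+$-submodules except $0$ and $E$. So $E$ is simple, and the quotient norm makes it a Banach space with continuous action. $\square$

The space $E$ has no inner product, and $f$ may well have nonreal eigenvalues on it. In $\mathbb C\oplus\mathbb C$ with the swapped involution, the first coordinate gives a simple module on which $(i,-i)$ acts by $i$. We need a reason for $E$ to sit inside a Hilbert space.

## 6. From a one-dimensional $eE$ to a Hilbert space

The reason is a projection with a commutative corner. A $*$-representation is always by bounded operators on a Hilbert space.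

**Lemma 3.** Let $A$ be a Banach $*$-algebra, $e=e^*=e^2\in A$ with $eAe$ commutative, and let $E$ be a simple $A$-module with $eE\neq0$.

(a) $eE=\mathbb Cw$ is one-dimensional, and there is a character $\chi$ of the unital commutative Banach algebra $eAe$ with $bw=\chi(b)w$ for all $b\in eAe$.

(b) Suppose that there are a $*$-representation $\pi$ of $A$ on a Hilbert space $\mathcal H$ and $\varepsilon\in\mathcal H$ with $\chi(eae)=\langle\pi(a)\varepsilon,\varepsilon\rangle$ for all $a\in A$. Then
$$\Phi:E\to\mathcal H,\qquad \Phi(aw)=\pi(a)\varepsilon,$$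
is a well-defined injective linear map with $\Phi(av)=\pi(a)\Phi(v)$ for $a\in A$, $v\in E$. Consequently, if $f=f^*\in A$ and $fv_0=\lambda v_0$ with $0\neq v_0\in E$, then $\lambda\in\mathbb R$.

In the model case $A=M_m(\mathbb C)$, $e=E_{11}$, $E=\mathbb C^m$, the vector $w$ is the first basis vector and $\chi(eae)=a_{11}=\langle aw,w\rangle$. In $\mathbb C\oplus\mathbb C$ with swapped involution and $e=1$, part (a) holds with $\chi(a,b)=a$, but the hypothesis of (b) fails: $\langle\pi(f)\varepsilon,\varepsilon\rangle$ is real for $f=f^*$, while $\chi(i,-i)=i$.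

*Proof of (a).* The corner $eAe=\{b\in A:b=ebe\}$ is closed, with unit $e$. Let $0\neq w\in eE$. Then $ew=w$, and by (8) $(eAe)w=eAw=eE$. So $eE$ is generated over $eAe$ by any of its nonzero vectors; it is a simple $eAe$-module. Hence the ideal $\{b\in eAe:bw=0\}$, with quotient $eE$, is a maximal ideal of a unital commutative Banach algebra. It is the kernel of a character $\chi$, so $eE\cong eAe/\ker\chi$ is one-dimensional. As $b-\chi(b)e\in\ker\chi$ and $ew=w$, we get $bw=\chi(b)w$.

*Proof of (b).* The first aim is to show $aw=0\iff\pi(a)\varepsilon=0$. Since $Aw=E$ by (8), this makes $\Phi$ well defined on $E$ and injective; linearity and equivariance are then clear from the formula.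

Let $aw=0$. Then $\chi(ea^*ae)w=ea^*ae\,w=ea^*(aw)=0$, so $\chi(ea^*ae)=0$, and $\|\pi(a)\varepsilon\|^2=\langle\pi(a^*a)\varepsilon,\varepsilon\rangle=\chi(ea^*ae)=0$.

Conversely let $\pi(a)\varepsilon=0$. For every $b\in A$, since $w=ew$,
$$e(baw)=(e\,ba\,e)w=\chi(e\,ba\,e)w=\langle\pi(b)\pi(a)\varepsilon,\varepsilon\rangle w=0 .$$
If $aw\neq0$, then $A(aw)=E$ by (8), so $baw=w$ for some $b$, and $e(baw)=ew=w\neq0$, a contradiction. So $aw=0$.

Finally, $\pi(f)\Phi(v_0)=\lambda\Phi(v_0)$ with $\Phi(v_0)\ne0$ and $\pi(f)$ self-adjoint, so $\lambda\in\mathbb R$. $\square$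

No continuity of $\Phi$ was used. Positivity enters in one direction of the equivalence, and simplicity of $E$ in the other.

## 7. Proof of Theorem A

We return to $A=L^1(\mathbb Q_p\rtimes\mathbb Z)$ and $e=m_0-m_1$. By (4), $eAe$ is commutative, so Lemma 3(a) applies to every simple module that $e$ does not kill.

**Step 1: the ideal generated by $e$.** This step controls the modules that $e$ does kill. The claim is that any closed two-sided ideal $I$ of $A$ that contains $e$ contains $J$.

We have $e_n=(\delta_{t^n}e)\,e\,(e\,\delta_{t^{-n}})\in I$, since $\delta_{t^n}e$ and $e\,\delta_{t^{-n}}$ lie in $A$. So $Q_R\in I$ by (6). If $\varphi\in L^1(N)$ has $\int\varphi=0$, then by (7) $\varphi\delta_{t^n}=\lim_RQ_R(\varphi\delta_{t^n})\in I$ for every $n$. By (1) every element of $J$ is a norm-convergent sum of such terms. Hence $J\subset I$.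

**Step 2: the quotient by $J$.** This step identifies $A/J$. Consider
$$f=\sum\varphi_n\delta_{t^n}\ \longmapsto\ F_f(z)=\sum_n\hat\varphi_n(0)z^n\in\ell^1(\mathbb Z).$$
As $\alpha$ preserves integrals, (2) shows that this is a $*$-homomorphism. It is onto (take $\varphi_n=c_nm_0$), and its kernel is $J$.

**Step 3: setting up the contradiction.** Suppose $A$ is not Hermitian. Lemma 2 gives $f=f^*=\sum\varphi_n\delta_{t^n}$, $\lambda\notin\mathbb R$, $E$ and $v_0$. The annihilator $\operatorname{ann}(E)=\{a:aE=0\}$ is a closed two-sided ideal, because the action is continuous. We show that $\lambda$ is real, according to whether $e$ acts as zero.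

**Step 4: the case $eE=0$.** Here the aim is to see that $E$ is a unitary character of $\mathbb Z$. By Step 1, $JE=0$, so $E$ is a simple module over the unital commutative Banach algebra $A/J=\ell^1(\mathbb Z)$. The ideal $\{b\in\ell^1(\mathbb Z):bv_0=0\}$ is maximal, so it is the kernel of a character. Hence $\dim E=1$, and $f$ acts on $E$ by $F_f(z)$ for some $z\in\mathbb T$. So $\lambda=F_f(z)$, and $\overline{F_f(z)}=F_{f^*}(z)=F_f(z)$, that is, $\lambda\in\mathbb R$: a contradiction.

**Step 5: the case $eE\neq0$; finding $\chi$.** The aim is to make the character of Lemma 3(a) explicit. We have $eE=\mathbb Cw$ and $eae\,w=\chi(eae)w$. By (4) and (5) there is $u\in\mathbb Z_p^\times$ with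
$$\chi(eae)=\chi(e\varphi_0)=\hat\varphi_0(u)\qquad\text{for } a=\sum\varphi_n\delta_{t^n}. \tag{9}$$

**Step 6: a $*$-representation with this vector state.** The aim is the hypothesis of Lemma 3(b). On $\ell^2(\mathbb Z)$ with orthonormal basis $(\varepsilon_k)$ put
$$T\varepsilon_k=\varepsilon_{k+1},\qquad \pi_u(\varphi)\varepsilon_k=\hat\varphi(p^{-k}u)\varepsilon_k\ \ (\varphi\in L^1(N)),\qquad \pi_u\Big(\sum\varphi_n\delta_{t^n}\Big)=\sum\pi_u(\varphi_n)T^n .$$
The last sum converges, with $\|\pi_u(f)\|\le\|f\|$. We have
$$T\pi_u(\varphi)T^{-1}\varepsilon_k=\hat\varphi(p^{-(k-1)}u)\varepsilon_k=\hat\varphi(p\cdot p^{-k}u)\varepsilon_k=\pi_u(\alpha(\varphi))\varepsilon_k .$$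
Hence $\pi_u(\varphi)T^n\pi_u(\varphi')T^m=\pi_u(\varphi\,\alpha^n(\varphi'))T^{n+m}$ and $(\pi_u(\varphi)T^n)^*=T^{-n}\pi_u(\varphi^*)=\pi_u(\alpha^{-n}(\varphi^*))T^{-n}$. By (2), $\pi_u$ is a $*$-representation of $A$. Since $\pi_u(\varphi_n)T^n\varepsilon_0$ is a multiple of $\varepsilon_n$, only $n=0$ contributes to
$$\langle\pi_u(a)\varepsilon_0,\varepsilon_0\rangle=\hat\varphi_0(u)=\chi(eae).$$
Lemma 3(b) gives $\lambda\in\mathbb R$, a contradiction. Hence $\mathbb Q_p\rtimes\mathbb Z$ is Hermitian. $\blacksquare$

## 8. All simple modules, and the spectrum of each element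

The two cases of the proof become a classification once we know that every simple module carries a Banach space structure and once we compute $\pi_u(A)\varepsilon_0$.

**Theorem B.** Up to isomorphism the simple $L^1(\mathbb Q_p\rtimes\mathbb Z)$-modules are exactly the following, and they are pairwise non-isomorphic:

- the one-dimensional $\mathbb C_z$, $z\in\mathbb T$, with action $f\mapsto F_f(z)=\sum_n\hat\varphi_n(0)z^n$;
- $E_u=\ell^1(\mathbb Z)\subset\ell^2(\mathbb Z)$, $u\in\mathbb Z_p^\times$, with action $\pi_u$.

For $f\in A$ and $\lambda\neq0$: $\lambda\in\operatorname{sp}(f)$ if and only if $\lambda\in F_f(\mathbb T)$, or $\lambda$ is an eigenvalue of $\pi_u(f)$ on $\ell^1(\mathbb Z)$ for some $u$, or $\bar\lambda$ is an eigenvalue of $\pi_u(f^*)$ on $\ell^1(\mathbb Z)$ for some $u$.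

Here simple is meant algebraically; no topology is assumed.

**Step 1: every simple module is on the list.** Let $E$ be simple and $0\ne v\in E$. Let $A^+$ act with $1$ as the identity. Then $E$ is a simple $A^+$-module, $E\cong A^+/L$ with $L=\{a\in A^+:av=0\}$, and $L$ is a maximal left ideal, so it is closed. Thus $E$ is a Banach space with continuous action, and Steps 4 to 6 of Section 7 apply, since the description of $E$ there made no use of $f$ or $\lambda$. If $eE=0$, then $E\cong\mathbb C_z$ for some $z\in\mathbb T$. If $eE\neq0$, Lemma 3(b) gives an isomorphism $\Phi$ of $E=Aw$ onto $\pi_u(A)\varepsilon_0$ for some $u\in\mathbb Z_p^\times$.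

**Step 2: $\pi_u(A)\varepsilon_0=\ell^1(\mathbb Z)$.** This identifies the second type. We have
$$\pi_u\Big(\sum\varphi_n\delta_{t^n}\Big)\varepsilon_0=\sum_n\hat\varphi_n(p^{-n}u)\,\varepsilon_n,$$
which lies in $\ell^1(\mathbb Z)$ because $|\hat\varphi_n|\le\|\varphi_n\|_1$. Conversely, for $c\in\ell^1(\mathbb Z)$ the choice $\varphi_n=c_ne_n$ is allowed, since $\|e_n\|\le2$, and yields $c$, since $\hat e_n(p^{-n}u)=1$. In particular $\ell^1(\mathbb Z)$ is invariant under $\pi_u(A)$.

**Step 3: the listed modules are simple and distinct.** The action on $\mathbb C_z$ is nonzero, so $\mathbb C_z$ is simple. For $E_u$ note that $\pi_u(e_k)\varepsilon_j=\hat e_k(p^{-j}u)\varepsilon_j$ is $\varepsilon_k$ if $j=k$ and $0$ otherwise. If $\eta\in\ell^1(\mathbb Z)$ and $\eta(k)\neq0$, then $\pi_u(\delta_{t^{-k}}e_k)\eta=T^{-k}\eta(k)\varepsilon_k=\eta(k)\varepsilon_0$, so $A\eta\supset A\varepsilon_0=\ell^1(\mathbb Z)$. Hence $E_u$ is simple. Now $e$ kills every $\mathbb C_z$, while $eE_u=\mathbb C\varepsilon_0\neq0$, on which $e\varphi$ acts by $\hat\varphi(u)$. The functions $\hat\varphi$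 separate points, so different $u$ give non-isomorphic modules. Different $z$ give different characters.

**Step 4: the spectrum.** Let $\lambda\neq0$. The aim is to read invertibility of $f-\lambda$ off the list. If $f-\lambda$ is not left invertible in $A^+$, the construction in the proof of Lemma 2, which needs only $\lambda\ne0$ at that point, gives a simple module in which $\lambda$ is an eigenvalue of $f$. If $c(f-\lambda)=1$ with $c\in A^+$, then $f-\lambda$ acts injectively on every $A$-module. So $f-\lambda$ is not left invertible if and only if $\lambda$ is an eigenvalue of $f$ in some $\mathbb C_z$ or $E_u$, that is, $\lambda\in F_f(\mathbb T)$ or $\lambda$ is an eigenvalue of $\pi_u(f)$ on $\ell^1(\mathbb Z)$ for some $u$. Further, $f-\lambda$ is not right invertible if and only if $f^*-\bar\lambda$ is not left invertible, that is, $\bar\lambda\in F_{f^*}(\mathbb T)$ or $\bar\lambda$ is an eigenvalue of some $\pi_u(f^*)$ on $\ell^1(\mathbb Z)$. Since $F_{f^*}=\overline{F_f}$ on $\mathbb T$, the condition $\bar\lambda\in F_{f^*}(\mathbb T)$ is again $\lambda\in F_f(\mathbb T)$.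 $\square$

## 9. Wandering sets in $\hat N$ and the criterion for $N\rtimes H$

In Section 1 the annulus $\mathbb Z_p^\times$ is moved off itself by every nontrivial dilation. We now ask for such sets in general.

**Setting.** $N$ is a locally compact abelian group with $\hat N$ totally disconnected, and $H$ is a locally compact group acting continuously on $N$ by automorphisms. $H_0\le H$ is a compact open abelian subgroup (for discrete $H$ one may take $H_0=1$). We write $\hat N$ additively and let $H$ act on it by $(h\xi)(n)=\xi(h^{-1}n)$. $F\le\hat N$ is a closed $H$-invariant subgroup, and $M=F^\perp\le N$. Assume: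

> (W) every $\xi\in\hat N\setminus F$ has a compact open neighbourhood $D$ with $H_0D=D$ and $hD\cap D=\emptyset$ for all $h\in H\setminus H_0$.

For $N=\mathbb Q_p$, $H=\mathbb Z$, $H_0=0$, $F=\{0\}$ the sets $p^j\mathbb Z_p^\times$ do this. For an example with $F\neq0$, let $k$ be a non-archimedean local field with uniformizer $\varpi$, and let $H=\mathbb Z$ act on $k^2$ by $\operatorname{diag}(\varpi,1)$. The characters that see only the second coordinate are fixed, so no neighbourhood of such a character is moved off itself. They form the group $F$, and $N/M$ is the second coordinate. (W) holds off $F$ with $D=$ (an annulus) $\times$ (a compact open set).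

**Theorem C.** Under (W), $N\rtimes H$ is Hermitian if and only if $(N/M)\rtimes H$ is Hermitian. In particular, if (W) holds with $F=\{0\}$, then $N\rtimes H$ is Hermitian if and only if $H$ is.

**Definition.** A compact open $D\subset\hat N\setminus F$ with the two properties in (W) is *admissible*.

Every $\xi\in\hat N\setminus F$ has an admissible neighbourhood. To see this, note first that $H\times\hat N\to\hat N$ is jointly continuous: if $h_i\to h$ and $\xi_i\to\xi$, then for compact $C\subset N$ the sets $h_i^{-1}C$ eventually lie in one compact set, on which $\xi_i\to\xi$ uniformly, while $\xi(h_i^{-1}n)\to\xi(h^{-1}n)$ uniformly for $n\in C$. Now $H_0\times\{\xi\}$ lies in the open set of pairs $(h,\xi')\in H_0\times\hat N$ with $h\xi'\notin F$, because $F$ is invariant. As $H_0$ is compact, there is a compact open neighbourhood $U$ of $\xi$ with $H_0U\cap F=\emptyset$. The set $H_0U$ is compact, open and $H_0$-invariant, so $D\cap H_0U$ is admissible for $D$ as in (W).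

## 10. Proof of Theorem C

Let $G=N\rtimes H$. The subgroup $M$ is closed and normal in $G$, as $N$ is abelian and $M$ is $H$-invariant. Push-forward of measures gives a surjective $*$-homomorphism $L^1(G)\to L^1(G/M)$, and $G/M=(N/M)\rtimes H$.

**Step 1: the forward direction.** The aim is that Hermitian passes to this quotient. Let $q:A\to B$ be a surjective $*$-homomorphism with $A$ Hermitian, and $b=b^*\in B$. Choose $a$ with $q(a)=b$ and replace it by $\frac12(a+a^*)$. Since $q$ extends to a unital homomorphism $A^+\to B^+$, $\operatorname{sp}(b)\subset\operatorname{sp}(a)\subset\mathbb R$.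

From now on we prove the other direction, with $A=L^1(G)\subset M(G)$. We regard $L^1(N)$, $L^1(H)$ and all $\delta_h$ as sitting in $M(G)$.

**Step 2: coordinates.** This step fixes the substitute for (1) and (2). A left Haar measure on $G$ is, in the coordinates $(n,h)\mapsto nh$, the measure $dn\,dh$ times a positive continuous function of $h$. So $A$ is the image of $L^1(N\times H)$, and
$$L^1(N)\hat\otimes L^1(H)\cong L^1(H;L^1(N))\cong A,\qquad \varphi\otimes g\mapsto\varphi g, \tag{10}$$
isometrically. With $\alpha_h$ the push-forward under $n\mapsto hn$ and $\hat\varphi(\xi)=\int\varphi(n)\xi(n)\,dn$,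
$$\delta_h\varphi\,\delta_h^{-1}=\alpha_h(\varphi),\qquad \widehat{\alpha_h(\varphi)}(\xi)=\hat\varphi(h^{-1}\xi).$$
For $\varphi\in L^1(N)$ the map $h\mapsto\alpha_h(\varphi)$ is norm continuous.

**Step 3: the idempotents $i_D$ and $p_\chi$.** These are the ingredients of the projections. Let $D\subset\hat N$ be compact and open. Compact open subgroups form a base at $0$ in $\hat N$. So for each $\xi\in D$ there is one, $K_\xi$, with $\xi+K_\xi\subset D$. Finitely many of the sets $\xi+K_\xi$ cover $D$; if $K$ is the intersection of these finitely many subgroups $K_\xi$, then $D+K\subset D$, so $D$ is a finite disjoint union of cosets of $K$. The subgroup $K^\perp\le N$ is compact and open, and the transform of $\bar\xi$ times the normalized indicator of $K^\perp$ at $\eta$ is the average of $\eta\bar\xi$ over $K^\perp$, which is $1_{\xi+K}(\eta)$. Adding up, we get $i_D\in L^1(N)$ with $\hat i_D=1_D$. It is a self-adjoint idempotent, and $\alpha_h(i_D)=i_{hD}$.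

Normalize Haar measure $dh$ on $H$ to give $H_0$ mass $1$. For $\chi\in\hat H_0$ let $p_\chi=\chi(h)\,dh|_{H_0}\in L^1(H)$. For $k\in H_0$ we have $\delta_kp_\chi=p_\chi\delta_k=\int_{H_0}\chi(k^{-1}h)\delta_h\,dh=\overline{\chi(k)}\,p_\chi$, whence $p_\chi^2=\int_{H_0}\chi(h)\overline{\chi(h)}\,dh\;p_\chi=p_\chi$. Also $p_\chi^*=\int_{H_0}\overline{\chi(h)}\delta_{h^{-1}}dh=p_\chi$.

**Step 4: the projections $e_{D,\chi}$ and their corners.** The aim is a commutative corner, as in (4). Let $D$ be admissible. For $h\in H_0$, $hD=D$, so $i_D$ commutes with $\delta_h$ and hence with $p_\chi$. Thus $e=e_{D,\chi}:=i_Dp_\chi=p_\chi i_D\in A$ is a self-adjoint idempotent. For $\varphi'\in L^1(N)$ put $\varphi'^\natural=\int_{H_0}\alpha_h(\varphi')\,dh$. Then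
$$p_\chi\varphi'p_\chi=\int_{H_0}\chi(h)\,\alpha_h(\varphi')\,\delta_hp_\chi\,dh=\varphi'^\natural p_\chi ,$$
and therefore, for $\varphi\in L^1(N)$ and $h\in H$,
$$e\,\varphi\,\delta_h\,e=p_\chi\,\varphi\,i_Di_{hD}\,\delta_hp_\chi=\begin{cases}0,&h\notin H_0,\\ \overline{\chi(h)}\,(\varphi i_D)^\natural p_\chi,&h\in H_0,\end{cases}$$
since $i_Di_{hD}$ has transform $1_{D\cap hD}=0$ for $h\notin H_0$. Let $B=i_DL^1(N)^{H_0}$, the closed algebra of $H_0$-invariant $\varphi\in L^1(N)$ with $i_D\varphi=\varphi$. Note that $(\varphi i_D)^\natural=\varphi^\natural i_D\in B$. Integrating against $g\in L^1(H)$ gives $e\varphi ge\in Bp_\chi$. The map $\varphi\mapsto\varphi p_\chi$ is isometric by (10), so $Bp_\chi$ is closed; since the $\varphi g$ span a dense subspace of $A$, $eAe\subset Bp_\chi$. Conversely, elements of $B$ commute with $p_\chi$, so $\varphi p_\chi=e\,\varphi p_\chi\,e\in eAe$ for $\varphi\in B$. Hence $eAe=Bp_\chi$, and $\varphi\leftrightarrow\varphi p_\chi$ is an isometric isomorphism $B\cong eAe$. As $N$ is abelian, $eAe$ is commutative.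

**Step 5: characters of $B$.** The aim is to replace (5): every character of $B$ is $\varphi\mapsto\hat\varphi(\xi)$ for some $\xi\in D$. Let $\mathfrak m$ be a maximal ideal of $B$. Suppose $\mathfrak m$ generated all of $i_DL^1(N)$ as an ideal. Then $i_D=\sum_jc_jm_j$ (a finite sum) with $c_j\in i_DL^1(N)$, $m_j\in\mathfrak m$. Since the $m_j$ are $H_0$-invariant, $(c_jm_j)^\natural=c_j^\natural m_j$; so $i_D=\sum_jc_j^\natural m_j\in\mathfrak m$ with $c_j^\natural\in B$, a contradiction. So $\mathfrak m$ lies in a maximal ideal of the unital commutative Banach algebra $i_DL^1(N)$, that is, in the kernel of a character of it. As in the proof of (5), such a character is $\varphi\mapsto\hat\varphi(\xi)$ with $\hat i_D(\xi)=1$, so $\xi\in D$. The kernel of $\varphi\mapsto\hat\varphi(\xi)$ on $B$ is a proper ideal containing $\mathfrak m$, so it equals $\mathfrak m$.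

**Step 6: the representation.** The aim is the hypothesis of Lemma 3(b) for every character of $eAe$. Let $\xi\in D$. On $L^2(H)$, with left Haar measure, let $n\in N$ act by $(\pi(n)\eta)(h)=(h\xi)(n)\,\eta(h)$, and $k\in H$ by $(\pi(k)\eta)(h)=\eta(k^{-1}h)$. Since $(k^{-1}h\xi)(n)=(h\xi)(kn)$, we have $\pi(k)\pi(n)\pi(k)^{-1}=\pi(kn)$, so $\pi$ is a unitary representation of $G$. It is strongly continuous because $(h,n)\mapsto\xi(h^{-1}n)$ is continuous; for $\eta\in C_c(H)$ the convergence is uniform on $\operatorname{supp}\eta$. Its integrated form on $M(G)$ satisfies $(\pi(\varphi)\eta)(h)=\hat\varphi(h\xi)\eta(h)$ for $\varphi\in L^1(N)$.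

Let $\varepsilon=\chi$ on $H_0$ and $\varepsilon=0$ elsewhere; $\|\varepsilon\|=1$. For $h\in H_0$, $(\pi(p_\chi)\varepsilon)(h)=\int_{H_0}\chi(k)\chi(k^{-1}h)\,dk=\chi(h)$, and for $h\notin H_0$ it is $0$; so $\pi(p_\chi)\varepsilon=\varepsilon$. As $H_0\xi\subset D$, also $\pi(i_D)\varepsilon=\varepsilon$. Hence $\pi(e)\varepsilon=\varepsilon$. If $eae=\varphi p_\chi$ with $\varphi\in B$, then $\hat\varphi$ is $H_0$-invariant, so $\pi(\varphi)\varepsilon=\hat\varphi(\xi)\varepsilon$, and
$$\langle\pi(a)\varepsilon,\varepsilon\rangle=\langle\pi(eae)\varepsilon,\varepsilon\rangle=\hat\varphi(\xi).$$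
By Step 5 every character of $eAe$ has the form $\varphi p_\chi\mapsto\hat\varphi(\xi)$ with $\xi\in D$.

**Step 7: reduction to modules killed by all projections.** Assume that $(N/M)\rtimes H$ is Hermitian and that $A$ is not; take $f=f^*$, $\lambda\notin\mathbb R$, $E$, $v_0$ from Lemma 2. If $e_{D,\chi}E\neq0$ for some admissible $D$ and some $\chi$, then Steps 4 to 6 and Lemma 3 give $\lambda\in\mathbb R$, a contradiction. So the closed two-sided ideal $I=\operatorname{ann}(E)$ contains all $i_Dp_\chi$, $D$ admissible.

**Step 8: $I$ contains $i_DL^1(H)$.** The aim is to remove the $p_\chi$. Since $A$ has a bounded approximate identity $(v_j)$, $I$ is an $M(G)$-bimodule: $\mu a=\lim(\mu v_j)a$ and $a\mu=\lim a(v_j\mu)$ lie in $I$ for $a\in I$, $\mu\in M(G)$. As $H_0$ is compact and abelian, the $p_\chi$ span a dense subspace of $L^1(H_0)$, so $i_Du\in I$ for all $u\in L^1(H_0)$. Let $u$ run through an approximate identity of $L^1(H_0)$ and let $g\in L^1(H)$. Then $ug\to g$ because $H_0$ is open, so $i_Dug\to i_Dg$, and $i_Dg\in I$.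

**Step 9: an ideal of $L^1(N)$.** The aim is to translate the rest into harmonic analysis on $N$. Put
$$R=\{\varphi\in L^1(N):\ \varphi g\in I\text{ for all }g\in L^1(H)\}.$$
This is a closed ideal of $L^1(N)$, because $I$ is a closed left $M(G)$-module, and it contains $i_D$ for all admissible $D$. If $\hat\varphi$ has compact support in $\hat N\setminus F$, cover the support by admissible sets $D_1,\dots,D_r$, and let $i=1-\prod_j(1-i_{D_j})$. This is a polynomial in the $i_{D_j}$ without constant term, so $i\in R$. Its transform is $1$ on $\bigcup D_j$, so $\varphi=\varphi i\in R$.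

**Step 10: such $\varphi$ are dense in $k(F)=\{\varphi\in L^1(N):\hat\varphi|_F=0\}$.** This replaces (7). For $\varphi\in L^1(N)$ let $\varphi^\flat\in L^1(N/M)$ be its image. As $\widehat{N/M}=M^\perp=F$, the transform of $\varphi^\flat$ is $\hat\varphi|_F$, so $k(F)=\ker(L^1(N)\to L^1(N/M))$.

First, $N$ is a directed union of compact open subgroups. For a compact open subgroup $K\le\hat N$, $K^\perp$ is compact and open in $N$. Given $n\in N$, the character $\xi\mapsto\xi(n)$ of $\hat N$ maps a small enough $K$ into a neighbourhood of $1$ in $\mathbb T$ that contains no nontrivial subgroup. So it is trivial on $K$, and $n\in K^\perp$. Finally $K^\perp\cup K'^\perp\subset(K\cap K')^\perp$. Intersecting with $M$, we see that $M$ is the directed union of compact open subgroups $M_j$ of $M$. A compact subset of $M$ is covered by finitely many of the $M_j$, so it lies in a single one.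

Let $\mu_j$ be the normalized Haar measure of $M_j$. We claim $\|\mu_j\varphi\|_1\to\|\varphi^\flat\|_1$ for all $\varphi\in L^1(N)$. Let $\varphi\in C_c(N)$ and $M_j\supset M\cap(\operatorname{supp}\varphi-\operatorname{supp}\varphi)$. Then on each coset of $M$ the function $\varphi$ lives on a single coset $x_0+M_j$. There $\mu_j\varphi$ is constant, equal to the mean of $\varphi$ over $x_0+M_j$, and it vanishes on the rest of $x_0+M$. So its $L^1$-norm along $x_0+M$ is $|\int_{M}\varphi(x_0+m)\,dm|=|\varphi^\flat(x_0+M)|$, and integrating over $N/M$ gives $\|\mu_j\varphi\|_1=\|\varphi^\flat\|_1$. The general case follows by density, as both sides change by at most $\|\varphi-\varphi'\|_1$ when $\varphi$ is replaced by $\varphi'$.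

Hence for $\varphi\in k(F)$ we have $\varphi-\mu_j\varphi\to\varphi$. The transform of $\varphi-\mu_j\varphi$ is $\hat\varphi\,(1-1_{M_j^\perp})$. It vanishes on $M_j^\perp$, which is an open subgroup (because $M_j$ is compact) and contains $M^\perp=F$.

It remains to make the support compact. Functions $w\in L^1(N)$ with compactly supported $\hat w$ are dense in $L^1(N)$. Indeed, fix a compact open subgroup $P\le N$. Every function in $C_c(N)$ is a finite sum of continuous functions on cosets of $P$, these are uniform limits of combinations of functions $\eta\,1_{x+P}$ with $\eta\in\hat N$ (characters of $P$ extend to $N$), and the transform of $\eta1_{x+P}$ is supported in a coset of $P^\perp$, which is compact as $P$ is open. Now let $\theta=\varphi-\mu_j\varphi$ and let $\kappa>0$. An approximate identity gives $w'\in L^1(N)$ with $\|w'\theta-\theta\|_1<\kappa$, and approximating $w'$ by $w$ as above gives $\|w\theta-\theta\|_1<2\kappa$. The support of $\hat w\hat\theta$ is compact and contained in the closed set $\hat N\setminus M_j^\perp$, hence in $\hat N\setminus F$. This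 proves the density.

**Step 11: conclusion.** By Steps 9 and 10, $k(F)\subset R$. So $I$ contains the closed span of $\{\varphi g:\varphi\in k(F),\ g\in L^1(H)\}$. Under (10) this closed span is $L^1(H;k(F))$. The map $L^1(G)\to L^1(G/M)$ becomes $L^1(H;L^1(N))\to L^1(H;L^1(N/M))$, applying $\flat$ to the values, so its kernel is exactly $L^1(H;k(F))$. Thus $E$ is a module over $L^1(G/M)$. The image $\bar f$ of $f$ is self-adjoint, and $\bar fv_0=\lambda v_0$ with $v_0\ne0$. So $\bar f-\lambda$ is not left invertible in $L^1(G/M)^+$, and $\lambda\in\operatorname{sp}(\bar f)\subset\mathbb R$, because $G/M=(N/M)\rtimes H$ is Hermitian. This is a contradiction.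

For the last sentence of the theorem: if $F=\{0\}$, then $M=N$ and $(N/M)\rtimes H=H$. $\blacksquare$

## 11. Local fields and linear automorphisms

**Corollary 1.** Let $k$ be a non-archimedean local field and $\Gamma\le k^\times$ a closed subgroup. Then $k\rtimes\Gamma$ is Hermitian. In particular the full affine group $k\rtimes k^\times$ and $\mathbb Q_p\rtimes\langle p\rangle$ are Hermitian.

*Proof.* Fix a nontrivial character $\psi$ of $k$ and identify $\hat k$ with $k$ by $\xi\mapsto\psi(\xi\,\cdot)$. Then $h\in\Gamma$ acts on $\hat k$ as multiplication by $h^{-1}$. Let $\mathcal O$ be the ring of integers. The group $H_0=\Gamma\cap\mathcal O^\times$ is compact, open in $\Gamma$, and abelian. Take $F=\{0\}$, and for $\xi\neq0$ take $D=\{\eta:|\eta|=|\xi|\}$, which is compact and open with $H_0D=D$. If $h\in\Gamma\setminus H_0$, then $|h|\neq1$ and $hD\cap D=\emptyset$. So (W) holds. $\Gamma$ is abelian, hence Hermitian by Section 3, and Theorem C applies. $\square$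

For the second corollary, eigenvalues are taken in an algebraic closure of $k$, with the absolute value extended.

**Corollary 2.** Let $V$ be a finite-dimensional vector space over a non-archimedean local field $k$, let $\alpha\in GL(V)$, and let $V=V_{<1}\oplus V_0\oplus V_{>1}$ be the $\alpha$-invariant decomposition according to eigenvalues of absolute value $<1$, $=1$, $>1$. Then $V\rtimes_\alpha\mathbb Z$ is Hermitian if and only if $V_0\rtimes_\alpha\mathbb Z$ is. It is Hermitian if $V_0=0$ or, more generally, if $\alpha|_{V_0}$ has finite order.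

So $V\rtimes_\alpha\mathbb Z$ is Hermitian for every $\alpha$ without eigenvalues of absolute value $1$. The decomposition is defined over $k$ because all roots of an irreducible polynomial over $k$ have the same absolute value: one groups the primary components of $\alpha$.

**Step 1: the dual action.** The aim is to choose $F$. Take $H=\mathbb Z$ and $H_0=0$. With $\psi$ as above, $\ell\mapsto\psi\circ\ell$ identifies $V^*$ with $\hat V$, and $1\in\mathbb Z$ acts by the linear map $\beta\ell=\ell\circ\alpha^{-1}$, whose eigenvalues are the inverses of those of $\alpha$. Decompose $V^*=X_{<1}\oplus X_0\oplus X_{>1}$ for $\beta$. Since $\beta$ respects $V^*=V_{<1}^*\oplus V_0^*\oplus V_{>1}^*$, we have $X_0=V_0^*$. Put $F=X_0$. As $F$ is a $k$-subspace, $F^\perp$ is the common kernel of its elements, $V_{<1}\oplus V_{>1}$, and $V/F^\perp\cong V_0$.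

**Step 2: condition (W).** Let $\xi\notin F$. Replacing $\beta$ by $\beta^{-1}$ if necessary, which does not affect (W), we may assume that the component $x$ of $\xi$ in $X=X_{<1}$ is nonzero. Write $\beta$ also for $\beta|_X$. We have $\beta^m\to0$ as $m\to+\infty$: over a finite extension use Jordan blocks, $(\lambda+\nu)^m=\sum_i\binom mi\lambda^{m-i}\nu^i$, where $|\lambda|<1$, $\left|\binom mi\right|\le1$ and $i<\dim X$. Let $L_0\subset X$ be a lattice (a compact open $\mathcal O$-submodule), $\varpi$ a uniformizer, and $n\ge1$ with $\beta^nL_0\subset\varpi L_0$. Then $L=\sum_{0\le i<n}\beta^iL_0$ is a lattice with $\beta L\subset L$. For every $y\in X$ we have $\beta^jy\in L$ for large $j$, so $\bigcup_m\beta^mL=X$; and $\bigcap_m\beta^mL=0$ because $\beta^m\to0$ uniformly on $L$. So for $y\neq0$ there is exactly one $m$ with $y\in\beta^mL\setminus\beta^{m+1}L$, that is,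
$$X\setminus\{0\}=\bigsqcup_{m\in\mathbb Z}\beta^m(L\setminus\beta L),$$
a disjoint union of compact open sets. Let $Q=\beta^m(L\setminus\beta L)$ be the one that contains $x$, and let $D$ be the product of $Q$ with a compact open neighbourhood of the components of $\xi$ in $X_0\oplus X_{>1}$ (in the original numbering, in the other two summands). For $j\neq0$ the $X$-components of points of $\beta^jD$ lie in $\beta^jQ$, which is disjoint from $Q$, so $\beta^jD\cap D=\emptyset$. Thus (W) holds.

By Theorem C, $V\rtimes_\alpha\mathbb Z$ is Hermitian if and only if $V_0\rtimes_\alpha\mathbb Z$ is. If $V_0=0$, the latter group is $\mathbb Z$, which is Hermitian.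

**Step 3: $\alpha|_{V_0}$ of finite order; an embedding into matrices.** Let $\alpha^m|_{V_0}=1$ with $m\ge1$, and let $G'=V_0\rtimes\mathbb Z$. The subgroup $P=V_0\times m\mathbb Z$ is open, normal, abelian and of index $m$. The aim is to put $L^1(G')$ into matrices over $L^1(P)$ and use Lemma 1. Let $G'=\bigsqcup_jg_jP=\bigsqcup_jPg_j^{-1}$, $1\le j\le m$, and for $f\in L^1(G')$ put
$$\Theta(f)_{ij}=(\delta_{g_i}^{-1}f\,\delta_{g_j})|_P\in L^1(P).$$
Splitting $\delta_{g_i}^{-1}f$ over the cosets $Pg_j^{-1}$ gives
$$\delta_{g_i}^{-1}f=\sum_j\Theta(f)_{ij}\,\delta_{g_j}^{-1},\qquad \|f\|=\sum_j\|\Theta(f)_{ij}\|\quad\text{for each }i. \tag{11}$$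
The first formula gives $\delta_{g_i}^{-1}ff'=\sum_j\Theta(f)_{ij}\delta_{g_j}^{-1}f'=\sum_l\big(\sum_j\Theta(f)_{ij}\Theta(f')_{jl}\big)\delta_{g_l}^{-1}$, and the parts on different cosets are unique, so $\Theta$ is multiplicative. Also $(\Theta(f)_{ij})^*=(\delta_{g_j}^{-1}f^*\delta_{g_i})|_P=\Theta(f^*)_{ji}$. So $\Theta:L^1(G')\to M_m(L^1(P))$ is a $*$-homomorphism. By (11) it is isometric for the maximal row-sum norm, hence injective with closed range.

**Step 4: real spectrum in the subalgebra.** Let $C=L^1(P)^+$, whose characters preserve the involution by Section 3. The map $f+c\mapsto\Theta(f)+cI$ identifies $L^1(G')^+$ with a closed unital subalgebra of $M_m(C)$: it is injective because the entries of $\Theta(f)$ lie in $L^1(P)$, and its range is the sum of a closed subspace and a line, hence closed, so the map is a homeomorphism onto its range. Let $f=f^*\in L^1(G')$. By Lemma 1 the spectrum of $\Theta(f)$ in $M_m(C)$ is real. For a closed unital subalgebra, the boundary of the spectrum in the subalgebra is contained in the spectrum in the large algebra. If the compact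 set $\operatorname{sp}(f)$ had a nonreal point, a point of $\operatorname{sp}(f)$ with $|\operatorname{Im}|$ maximal would be a nonreal boundary point, a contradiction. So $\operatorname{sp}(f)\subset\mathbb R$. Hence $G'=V_0\rtimes_\alpha\mathbb Z$ is Hermitian, and by Step 2 so is $V\rtimes_\alpha\mathbb Z$. $\square$
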